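# Max–min dynamics and recurrent expansion sequences of tubular groups

## 1. Max–min maps and the growth of their orbits

Let $E$ be a finite set. An *atom* is a function on $\mathbb R^E$ of the form $x\mapsto x_e+c$ or a constant function $c$, where $e\in E$ and $c\in\mathbb Z$.

**Definition (max–min map).** A map $F:\mathbb R^E\to\mathbb R^E$ is a *max–min map* if each coordinate of $F$ is built from finitely many atoms by taking maxima and minima.

Here are two such maps on $\mathbb R^2$, which will come back:
$$F(x_a,x_b)=\big(\max(x_a,x_b+1,1),\ \max(x_a,x_b,0)\big),\qquad F(x_s,x_t)=\big(\max(x_s,x_t,0)+1,\ \max(x_t,0)\big).$$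
The orbit of $(0,0)$ under the first is $(0,0),(1,0),(1,1),(2,1),(2,2),\dots$, so $x(k+2)=x(k)+(1,1)$. Each coordinate grows at rate $\tfrac12$, in steps of period $2$. Under the second, the orbit of $(0,0)$ is $(k,0)$, with rates $1$ and $0$.

Three elementary properties hold for every max–min map. Norms are sup norms.

* (M1) *$F$ is nonexpansive:* $\|F(x)-F(y)\|\le\|x-y\|$. Each atom changes by at most $\|x-y\|$, and $|\max(a,b)-\max(a',b')|\le\max(|a-a'|,|b-b'|)$, likewise for $\min$.
* (M2) *$F$ is piecewise a choice of atoms.* The places where two different atoms coincide form finitely many hyperplanes $x_e-x_{e'}=c$ or $x_e=c$. They cut $\mathbb R^E$ into finitely many closed chambers, each given by finitely many linear inequalities with rational coefficients. On one chamber the order of the atoms is constant, so each coordinate of $F$ is a single atom. Thus $F(x)=Ax+b$ there, where each row of $A$ is zero or a unit coordinate vector and $b$ is an integer vector.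
* (M3) *$F$ is eventually affine along lines.* For $a,b\in\mathbb R^E$, each atom is affine in $t$ along $a+tb$, so the order of the atoms is constant for large $t$. Hence $t\mapsto F(a+tb)$ is affine for all large $t$.

The behavior seen in the two examples is general.

**Proposition 1.** Let $F$ be a max–min map, $x(0)\in\mathbb Z^E$ and $x(k)=F^k(x(0))$. There are $\chi\in\mathbb Q^E$ and an integer $N\ge1$ such that $x(k+N)=x(k)+N\chi$ for all large $k$.

We prove this in Section 6. What is it for? We will meet groups assembled from copies of $\mathbb Z^2$ glued along copies of $\mathbb Z$, and a procedure, called expansion, that enlarges all the copies of $\mathbb Z$ step by step. For a fixed prime $p$, record by what power $p^{-x_e(k)}$ the $e$-th copy of $\mathbb Z$ has been enlarged after $k$ steps. The vector $x(k)$ turns out to be the orbit of $0$ under a max–min map. Proposition 1 says that this growth has well-defined rates and is periodic up to translation. The question of these notes asks for a self-similarity of the expansion procedure, and the rates tell us where to look for it.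

## 2. Tubular groups, expansion and recurrence

**Definition (tubular group).** A finitely generated group $G$ is *tubular* if it splits as a finite graph of groups $(\Gamma,\{G_v\},\{G_e\})$ with every $G_v\cong\mathbb Z^2$ and every $G_e\cong\mathbb Z$. An edge $e$ from $u$ to $w$ has injective attaching maps $\varphi_e^-:G_e\to G_u$ and $\varphi_e^+:G_e\to G_w$. The graph $\Gamma$ is finite and connected. A *subtubular group* of $G$ is the subgroup carried by the restriction of the graph of groups to a connected subgraph of $\Gamma$.

We recall Bass–Serre theory as we use it. Each edge $e$ from $u$ to $w$ contributes a letter $t_e$ with $t_e\varphi_e^-(a)t_e^{-1}=\varphi_e^+(a)$ for $a\in G_e$. Elements of $G$ are represented by closed paths $g_0t_{e_1}^{\pm1}g_1\cdots t_{e_m}^{\pm1}g_m$ at a base vertex, with each $g_i$ in the appropriate vertex group. Alternatively, one takes all vertex groups and all $t_e$ as generators, and sets $t_e=1$ on a maximal tree. A path is *reduced* if it contains no subword $t_e\varphi_e^-(a)t_e^{-1}$ or $t_e^{-1}\varphi_e^+(a)t_e$. Every element is represented by a reduced path. By the normal form theorem, vertex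 groups embed and a reduced closed path of positive length is nontrivial.

**Definition (primitive).** An element of $\mathbb Z^2$ is *primitive* if it is not a proper power. $G$ is *primitive* if every attaching map sends a generator of $G_e$ to a primitive element.

Extend the attaching maps to $\mathbb Q$-linear maps $G_e\otimes\mathbb Q\to G_v\otimes\mathbb Q$.

**Definition (expansion).** For each edge $e$ from $u$ to $w$ put
$$G_e^+=(\varphi_e^-)^{-1}(G_u)+(\varphi_e^+)^{-1}(G_w)\subset G_e\otimes\mathbb Q ,$$
and let $G_v^+\subset G_v\otimes\mathbb Q$ be generated by $G_v$ and the images $\varphi_e^\pm(G_e^+)$ over all edges incident to $v$. The *expansion* $G^+$ is the tubular group with graph $\Gamma$, groups $G_v^+\cong\mathbb Z^2$, $G_e^+\cong\mathbb Z$ and the restricted attaching maps. The *expansion sequence* is $G=G_0\to G_1\to\cdots$ with $G_{i+1}=G_i^+$. It *terminates* if $G_{i+1}=G_i$ for some $i$, that is, if some $G_i$ is primitive.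

It is convenient to speak of *ends*. An end $\epsilon$ is an edge $e(\epsilon)$ with a choice of one of its two ends, attached at $v(\epsilon)$ by $\varphi_\epsilon:E_e\hookrightarrow V_{v(\epsilon)}$, where $E_e=G_e\otimes\mathbb Q$ and $V_v=G_v\otimes\mathbb Q$. (A loop has two ends at the same vertex.) The *line* of $\epsilon$ is $\varphi_\epsilon(E_e)$, and the *lines at $v$* are the distinct lines of ends at $v$. Write $G_{v,k},G_{e,k}$ for the groups of $G_k$; they are lattices in $V_v$, $E_e$. A generator of $G_{e,k}$ goes to a primitive element exactly when the image of $G_{e,k}$ is all of $G_{v,k}\cap(\text{line})$, so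
$$G_k\text{ is primitive}\iff \varphi_\epsilon^{-1}(G_{v(\epsilon),k})=G_{e(\epsilon),k}\text{ for all ends }\epsilon. \tag{1}$$
This explains the two descriptions of termination. If (1) holds, then $G_{e,k+1}=G_{e,k}$ and $G_{v,k+1}=G_{v,k}$. Conversely, if $G_{e,k+1}=G_{e,k}$ for all $e$, then $\varphi_\epsilon^{-1}(G_{v(\epsilon),k})\subset G_{e(\epsilon),k+1}=G_{e(\epsilon),k}$, and the other inclusion is automatic.

**Definition (rigid isomorphism, recurrence).** A *rigid isomorphism* of tubular groups is an isomorphism of graphs of groups: a graph isomorphism with isomorphisms of vertex and edge groups commuting with the attaching maps. The expansion sequence is *recurrent* if it does not terminate and there are $i<j$ and a rigid isomorphism $G_j\to G_i$.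

A rigid isomorphism $\Phi:G_j\to G_i$ extends $\mathbb Q$-linearly to the spaces $V_v$, $E_e$. Expansion is defined from the lattices and attaching maps only, so the same linear maps give rigid isomorphisms $G_{j+n}\to G_{i+n}$ for all $n\ge0$. With $d=j-i$ we may compose $G_{i+md}\to G_{i+(m-1)d}\to\cdots\to G_i$ and obtain $\Phi^m:G_{i+md}\to G_i$. Also, $\Phi$ carries the line of an end to the line of the image end, so it permutes lines.

A group is *residually finite* if every nontrivial element survives in some finite quotient. We quote the following, as the problem does.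

**Fact Q.** A tubular group whose expansion sequence does not terminate is not residually finite.

The problem comes from Nima Hoda, Daniel T. Wise, and Daniel J. Woodhouse, "Residually Finite Tubular Groups", arXiv:1811.08098 (2018). It asks: *does every non-residually finite tubular group contain a subtubular group with recurrent expansion sequence?* The answer is yes. Call a connected subgraph *terminating* or *non-terminating* according to the expansion sequence of its subtubular group.

**Theorem 2.** For a tubular group $G$ the following are equivalent: (a) $G$ is not residually finite; (b) the expansion sequence of $G$ does not terminate; (c) $G$ contains a subtubular group with recurrent expansion sequence. More precisely, suppose $\Gamma'\subseteq\Gamma$ is minimal, with respect to inclusion, among non-terminating connected subgraphs, and let $G'$ be its subtubular group. Then there are integers $\lambda\ge2$ and $N\ge1$ such that for all large $k$ there is a rigid isomorphism $G'_{k+N}\to G'_k$ that is the identity on $\Gamma'$ and multiplication by $\lambda$ on every edge group.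

The implication (b)⇒(a) is Fact Q. Also (c)⇒(a) follows from Fact Q, because a recurrent sequence does not terminate and subgroups of residually finite groups are residually finite. Section 4 proves (a)⇒(b), and Sections 5–8 prove (b)⇒(c) with its refinement. So the answer (a)⇒(c) does not use Fact Q.

## 3. Loops and small graphs by hand

**One loop.** Let $L=\langle\mathbb Z^2,s\mid s(1,0)s^{-1}=(2,0)\rangle$. Identify $E_s$ with $\mathbb Q$ so that $\varphi_s^-(r)=(r,0)$ and $\varphi_s^+(r)=(2r,0)$. If $L_{v,k}=2^{-k}\mathbb Z\times\mathbb Z$, the two preimages are $2^{-k}\mathbb Z$ and $2^{-k-1}\mathbb Z$. So $L_{s,k+1}=2^{-k-1}\mathbb Z$ and $L_{v,k+1}=2^{-k-1}\mathbb Z\times\mathbb Z$. The sequence never terminates. The map $(x,y)\mapsto(2x,y)$ on the vertex group and multiplication by $2$ on the edge group give a rigid isomorphism $L_1\to L_0$, so the sequence is recurrent. Note that the vertex map is not multiplication by $2$.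

One can see directly that $L$ is not residually finite. Put $r=s^{-1}(1,0)s$, so $r^2=s^{-1}(2,0)s=(1,0)$. In a finite quotient the image of $(1,0)$ is conjugate to its square, so it has odd order. Then $r$, being conjugate to $(1,0)$, has odd order there, so its image is a power of the image of $r^2=(1,0)$ and commutes with that of $(0,1)$. But in $L$ the commutator $s^{-1}(1,0)s\,(0,1)\,s^{-1}(-1,0)s\,(0,-1)$ is reduced, because $(\pm1,0)\notin\langle(2,0)\rangle$ and $(0,1)\notin\langle(1,0)\rangle$. Hence it is nontrivial.

**Two edges.** Let $B$ have vertices $v,w$ and edges $a,b$ from $v$ to $w$. At $v$ both generators go to $(1,0)$; at $w$, $g_a\mapsto(2,0)$ and $g_b\mapsto(1,0)$. The first expansion has $B_{a,1}=\tfrac12\mathbb Z$, $B_{b,1}=\mathbb Z$, $B_{v,1}=\tfrac12\mathbb Z\times\mathbb Z$, $B_{w,1}=\mathbb Z^2$. The second has $B_{a,2}=B_{b,2}=\tfrac12\mathbb Z$ and $B_{v,2}=B_{w,2}=\tfrac12\mathbb Z\times\mathbb Z$. Now $(x,y)\mapsto(2x,y)$ at both vertices and multiplication by $2$ on the edges is a rigid isomorphism $B_2\to B_0$. Since $B_2\neq B_0$ and the induced isomorphisms $B_{n+2}\to B_n$ are again multiplication by $2$ on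 the edges, $B_{a,2n}=2^{-n}\mathbb Z$, so the sequence does not terminate and is recurrent. Each single edge is terminating: $b$ alone is primitive, and $a$ alone becomes primitive after one step. So non-termination can be a collective effect of several edges.

**The whole group need not be recurrent.** The first thing to try is to prove that a non-terminating $G$ is itself recurrent. This is false. Let
$$P=\langle\mathbb Z^2,s,t\mid s(1,0)s^{-1}=(2,0),\ t(0,1)t^{-1}=(1,1)\rangle .$$
Suppose $P_{v,k}=2^{-k}\mathbb Z\times\mathbb Z$. The loop $s$ behaves as in $L$. For $t$ the preimages are $\{r:(0,r)\in P_{v,k}\}=\mathbb Z$ and $\{r:(r,r)\in P_{v,k}\}=2^{-k}\mathbb Z\cap\mathbb Z=\mathbb Z$. So $P_{t,k}=\mathbb Z$ for all $k$ and $P_{v,k+1}=2^{-k-1}\mathbb Z\times\mathbb Z$. The sequence does not terminate. Suppose $\Phi:P_j\to P_i$ is a rigid isomorphism with $d=j-i>0$. It permutes the three lines at $v$, so $\Phi^6:P_{i+6d}\to P_i$ preserves each of them. A linear map of $\mathbb Q^2$ preserving three distinct lines is a scalar, say $\mu$. Then $\mu(2^{-i-6d}\mathbb Z\times\mathbb Z)=2^{-i}\mathbb Z\times\mathbb Z$ forces $|\mu|=2^{6d}$ and $|\mu|=1$,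 a contradiction. So $P$ is not recurrent, although its subtubular group $\langle\mathbb Z^2,s\rangle$ is.

**Discarding the edges that stop growing is not enough.** The next thing to try is to keep the edges whose groups grow forever. Let
$$R=\langle\mathbb Z^2,s,t,r\mid s(1,0)s^{-1}=(4,0),\ t(0,1)t^{-1}=(0,2),\ r(1,1)r^{-1}=(1,1)\rangle .$$
If $R_{v,k}=4^{-k}\mathbb Z\times2^{-k}\mathbb Z$, then $R_{s,k+1}=4^{-k-1}\mathbb Z$, $R_{t,k+1}=2^{-k-1}\mathbb Z$ and $R_{r,k+1}=4^{-k}\mathbb Z\cap2^{-k}\mathbb Z=2^{-k}\mathbb Z$. So $R_{v,k+1}=4^{-k-1}\mathbb Z\times2^{-k-1}\mathbb Z$. All three edges grow forever. But as above, a rigid isomorphism $R_j\to R_i$ would give a scalar $\mu$ with $|\mu|=4^{6d}$ and $|\mu|=2^{6d}$, impossible. Two lines with different growth rates can meet a third line, and three lines force scalars.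

What succeeds is to keep only the *fastest* edges for a prime. The point to prove is that these edges evolve as if the others were absent.

## 4. Terminating expansion sequences force residual finiteness

This section proves (a)⇒(b). One would like to pull back residual finiteness along the natural map from $G$ to a primitive $G_m$. That map need not be injective. In the amalgam $\mathbb Z^2*_{\mathbb Z}\mathbb Z^2$ given by the edge $a$ above, $(1,0)_w$ and $(0,1)_v$ do not commute, since $(1,0)_w\notin\langle(2,0)_w\rangle$ and $(0,1)_v\notin\langle(1,0)_v\rangle$ make their commutator reduced. In the expansion $(1,0)_w=(\tfrac12,0)_v$, which commutes with $(0,1)_v$. Instead we use $G_m$ to find a primitive subgroup of finite index in $G$.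

**Lemma 3.** The fundamental group $Q$ of a finite graph of finite groups $(A_v,A_e)$ has a free normal subgroup of finite index, and is residually finite.

*Proof.* Let $M$ be a common multiple of all $|A_v|$, and let each $A_v$ act freely on $\{1,\dots,M\}$. For an edge from $u$ to $w$, the group $A_e$ acts freely in two ways, through $A_u$ and through $A_w$. Each action is a union of $M/|A_e|$ regular orbits, so the two are conjugate in $\mathrm{Sym}(M)$. Moving outward along a maximal tree, replace the vertex actions by conjugates so that the two actions of $A_e$ agree for every tree edge. Send the stable letters of tree edges to $1$ and each other stable letter to a permutation conjugating one action of $A_e$ to the other. This defines a homomorphism $Q\to\mathrm{Sym}(M)$ injective on every $A_v$. Its kernel has finite index and meets every conjugate of every $A_v$ trivially, so it acts freely on the Bass–Serre tree and is free.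

Free groups are residually finite. If $Q_0\le Q$ has finite index and is residually finite, so is $Q$. Indeed, let $1\ne g\in Q$. If $g\notin Q_0$, use the normal core of $Q_0$. If $g\in Q_0$, use the normal core in $Q$ of a finite-index subgroup of $Q_0$ not containing $g$. $\square$

**Lemma 4.** A primitive tubular group $K$ is residually finite.

*Proof.* Since $\varphi_\epsilon(K_e)$ is a direct summand of $K_v$, we have $\varphi_\epsilon(K_e)\cap nK_v=\varphi_\epsilon(nK_e)$. So the groups $K_v/nK_v$, $K_e/nK_e$ form a graph of finite groups with injective attaching maps. Let $Q_n$ be its fundamental group, with natural map $K\to Q_n$. By Lemma 3, $Q_n$ is residually finite, so it suffices that each nontrivial $g\in K$ survives in some $Q_n$.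

If $g$ lies in the base vertex group $K_v$, choose $n$ with $g\notin nK_v$; since $K_v/nK_v$ embeds in $Q_n$, $g$ survives. Otherwise $g$ is a reduced closed path of positive length. At each backtracking of the edge path, the intermediate vertex element $g_i$ lies outside the relevant $\varphi_\epsilon(K_e)$. Since $K_v/\varphi_\epsilon(K_e)\cong\mathbb Z$, $g_i$ maps to a nonzero integer, which is not divisible by $n$ for large $n$. So for large $n$ these finitely many $g_i$ lie outside $\varphi_\epsilon(K_e)+nK_v$. The image path in $Q_n$ is then reduced, hence nontrivial. $\square$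

**Proposition 5.** If the expansion sequence of $G$ terminates, then $G$ is residually finite.

*Proof.* **Step 1: a finite-index subgroup.** We construct the candidate $K\lhd G$. Let $H=G_m$ be primitive. The inclusions $G_v\subset H_v$, $G_e\subset H_e$ commute with the attaching maps and give a homomorphism $G\to H$, the identity on stable letters. Choose $n\ge1$ with $nH_v\subset G_v$ and $nH_e\subset G_e$ for all $v,e$. Let $H\to Q$ be the map of Lemma 4 to the fundamental group of the graph of the groups $H_v/nH_v$, $H_e/nH_e$. Let $Q_0\lhd Q$ be free of finite index and $K\lhd G$ the preimage of $Q_0$. It has finite index.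

**Step 2: its intersections with vertex and edge groups.** We show that these are as in a primitive group. The finite group $H_v/nH_v$ embeds in $Q$ and $Q_0$ is torsion-free, so an element of $G_v$ lies in $K$ iff it lies in $nH_v$. Thus $K\cap G_v=G_v\cap nH_v=nH_v$. Next,
$$K\cap\varphi_\epsilon(G_e)=\varphi_\epsilon(G_e)\cap nH_v\subset\varphi_\epsilon(H_e)\cap nH_v=\varphi_\epsilon(nH_e)\subset\varphi_\epsilon(G_e)\cap nH_v,$$
where the middle equality uses that $H$ is primitive. So $K\cap\varphi_\epsilon(G_e)=n\varphi_\epsilon(H_e)$, a direct summand of $nH_v$.

**Step 3: $K$ is primitive tubular.** Let $K$ act on the Bass–Serre tree $T$ of $G$, without inversions. The quotient $K\backslash T$ is finite since $[G:K]<\infty$, and $K$ is finitely generated. As $K$ is normal, the $K$-stabilizer of a vertex is $K\cap gG_vg^{-1}=g(K\cap G_v)g^{-1}\cong\mathbb Z^2$ for some $g\in G$. An edge incident to this vertex has $K$-stabilizer $g'(K\cap\varphi_\epsilon(G_e))g'^{-1}\cong\mathbb Z$ for some end $\epsilon$ at $v$ and $g'\in gG_v$. The vertex stabilizer is also $g'(K\cap G_v)g'^{-1}$, so by Step 2 the edge stabilizer is a direct summand of it.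 This applies at both endpoints of every edge, so $K$ is a primitive tubular group. By Lemma 4 it is residually finite, and hence so is its finite-index overgroup $G$. $\square$

## 5. The expansion, one prime at a time

Fix a prime $p$ with valuation $\nu$ on $\mathbb Q$. For a lattice $\Lambda$ in a $\mathbb Q$-vector space write $\Lambda_{(p)}=\mathbb Z_{(p)}\Lambda$. Localization commutes with sums, and with intersections with subspaces and preimages under injective linear maps: if $w\in\Lambda_{(p)}$, then $mw\in\Lambda$ for some $m$ prime to $p$. Moreover $\Lambda=\bigcap_p\Lambda_{(p)}$, because if $w$ is in every $\Lambda_{(p)}$ then the ideal $\{m\in\mathbb Z:mw\in\Lambda\}$ lies in no $p\mathbb Z$. So lattices are equal iff all their localizations are.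

Fix a generator $g_e$ of each $G_e$, put $u_\epsilon=\varphi_\epsilon(g_{e(\epsilon)})$, and let $w_{v,1},w_{v,2}$ be a basis of $G_v$. Define integers $x_e(k)=x_e^p(k)$ by
$$G_{e,k}\otimes\mathbb Z_{(p)}=p^{-x_e^p(k)}\mathbb Z_{(p)}\,g_e .$$
Then $x_e(0)=0$, and $x_e$ is non-decreasing since $G_{e,k}\subset G_{e,k+1}$.

**Step 1: vertex groups are determined by edge groups.** This removes the vertex groups from the bookkeeping. By induction on $k$,
$$G_{v,k}=G_v+\sum_{\epsilon\text{ at }v}\varphi_\epsilon(G_{e(\epsilon),k}).$$
For $k=0$ the summands lie in $G_v$. For the induction step, $G_{v,k+1}=G_{v,k}+\sum\varphi_\epsilon(G_{e(\epsilon),k+1})$, and the edge terms hidden in $G_{v,k}$ are absorbed because $G_{e,k}\subset G_{e,k+1}$. Hence $(G_{v,k})_{(p)}$ is the $\mathbb Z_{(p)}$-span of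
$$w_{v,1},\quad w_{v,2},\quad p^{-x_{e(\epsilon)}(k)}u_\epsilon\ \ (\epsilon\text{ at }v). \tag{2}$$

**Step 2: how far a span reaches along a line.** We need a formula for the $p$-divisibility of $u_\epsilon$ in the span of (2). Generators on the line of $u_\epsilon$ do not suffice: in the span of $p^{-2}(1,0)$ and $p^{-1}(0,1)$, the vector $(1,1)$ is divisible by $p$ once, thanks to the pair.

**Lemma 6.** Let $M=\operatorname{span}_{\mathbb Z_{(p)}}(p^{-a_i}u_i)$ with $a_i\in\mathbb Z$, where the $u_i$ are finitely many nonzero vectors spanning $\mathbb Q^2$, and let $u\ne0$. Then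
$$\max\{n:p^{-n}u\in M\}=\max_{\{i,j\}}\min\big(a_i+\nu(\alpha),\ a_j+\nu(\beta)\big), \tag{3}$$
the maximum being over linearly independent pairs, with $u=\alpha u_i+\beta u_j$ and with terms with zero coefficient omitted.

*Proof.* For an independent pair, $p^{-n}u$ lies in $\operatorname{span}(p^{-a_i}u_i,p^{-a_j}u_j)$ iff $p^{-n}\alpha\in p^{-a_i}\mathbb Z_{(p)}$ and $p^{-n}\beta\in p^{-a_j}\mathbb Z_{(p)}$, that is, iff $n\le a_i+\nu(\alpha)$ and $n\le a_j+\nu(\beta)$ (no condition from a zero coefficient). Every such span lies in $M$, which gives "$\ge$". Conversely, $M$ is free of rank $2$ over $\mathbb Z_{(p)}$, so $M/pM\cong\mathbb F_p^2$ and some two of the generators span $M/pM$. By Nakayama's lemma these two span $M$, and they are independent because $M$ has rank $2$. So $M$ itself is the span of one pair. $\square$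

**Step 3: the recursion.** For $x\in\mathbb R^E$ let $f_\epsilon(x)$ be the right-hand side of (3) for $u=u_\epsilon$ and the family (2) at $v(\epsilon)$, with exponents $x_{e}$ for the vectors $u_{\epsilon'}$, $e=e(\epsilon')$, and $0$ for $w_{v,1},w_{v,2}$. Let $F(x)_e$ be the maximum of $f_\epsilon(x)$ over the two ends $\epsilon$ of $e$. By definition of $G_e^+$ and since $p^{-a}\mathbb Z_{(p)}+p^{-b}\mathbb Z_{(p)}=p^{-\max(a,b)}\mathbb Z_{(p)}$,
$$x(k+1)=F(x(k)),\qquad x(0)=0. \tag{4}$$
Each coordinate of $F$ is built by max and min from atoms, so **$F$ is a max–min map.**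

*Check: the group $B$ at $p=2$.* Each vertex has one line, so every independent pair contains a vector off the line with coefficient $0$. At $v$ we get $f_a=f_b=\max(x_a,x_b,0)$. At $w$, $f_a=\max(x_a,x_b+1,1)$ and $f_b=\max(x_a-1,x_b,0)$. The maximum over the ends is the first map of Section 1.

*Check: the group $P$ at $p=2$.* Let $s^\pm,t^\pm$ denote the ends, with vectors $(1,0),(2,0),(0,1),(1,1)$ for $s^-,s^+,t^-,t^+$. For $u=(1,0)$ the values in (3) are $0,x_s,x_s-1$ from vectors on its line, and $\min(x_t,0)$, $x_t$ from the pairs $\{w_2,t^+\}$, $\{t^-,t^+\}$. So $f_{s^-}=\max(x_s,x_t,0)$, and $f_{s^+}$ is this plus $1$. For $u=(0,1)$ the values are $0,x_t$ from its line, and minima of $x_t$ with $0,x_s,x_s-1$. So $f_{t^-}=\max(x_t,0)$. For $u=(1,1)$ they are $x_t$ from its line, and minima of one of $0,x_t$ with one of $0,x_s,x_s-1$, including $\min(0,0)=0$ from $\{w_1,w_2\}$. So $f_{t^+}=\max(x_t,0)$. This is the second map of Section 1.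

**Step 4: only finitely many primes matter.** If $p$ divides none of the finitely many indices $[\varphi_\epsilon^{-1}(G_{v(\epsilon)}):G_{e(\epsilon)}]$, then $F(0)=x(1)=0$, so $x^p(k)=0$ for all $k$. This holds for all but finitely many $p$.

For a subgraph, connected or not, the same construction gives its own system started at $0$, with only its own edges in (2). For a disconnected subgraph it is the product of the systems of its components.

**Theorem 7 (growth rates).** Let $p$ be a prime, with $g_e$ and $x^p_e(k)$ as above. There are $\chi^p\in\mathbb Q_{\ge0}^E$ and $N\ge1$ with $x^p(k+N)=x^p(k)+N\chi^p$ for all large $k$. The sequence terminates iff $\chi^p=0$ for all $p$.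

*Proof, given Proposition 1.* The first statement is Proposition 1 applied to (4); $\chi^p\ge0$ because $x^p$ is non-decreasing. If $\chi^p=0$, then $x^p$ is non-decreasing and eventually periodic, hence eventually constant. If this holds for all $p$, then by Step 4 there is a $k$ with $x^p(k+1)=x^p(k)$ for all $p$, so $G_{e,k+1}=G_{e,k}$ for all $e$, and $G_k$ is primitive as noted after (1). Conversely, termination makes all $x^p$ eventually constant, so all $\chi^p=0$. $\square$

By Step 4, the period $N$ and the bound implicit in "large $k$" can be chosen common to all $p$, and $N$ may be replaced by any multiple. Also $\chi^p_e=\lim_kx_e^p(k)/k$ and $N\chi_e^p\in\mathbb Z$.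

## 6. Invariant half-lines

This section proves Proposition 1. In the second example of Section 1, $F(t,0)=(t+1,0)$ for $t\ge0$: a half-line is translated into itself. Every max–min map has such a half-line, and nonexpansiveness keeps every orbit at bounded distance from it.

**Lemma 8 (Kohlberg's invariant half-line).** Let $F$ be a max–min map. There are $w,\chi\in\mathbb Q^E$ and $t_0$ with $F(w+t\chi)=w+(t+1)\chi$ for all real $t\ge t_0$.

*Proof.* **Step 1: discounted fixed points.** $F$ may have no fixed point, so we make it a contraction. For $0<\delta<1$ the map $x\mapsto F(\delta x)$ is a contraction by (M1). Let $x_\delta$ be its fixed point. From $\|x_\delta\|=\|F(\delta x_\delta)\|\le\|F(0)\|+\delta\|x_\delta\|$ we get $(1-\delta)\|x_\delta\|\le\|F(0)\|$.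

**Step 2: $x_\delta$ is a rational function of $\delta$ near $1$.** This allows us to expand it. By (M2) some closed chamber $C$, on which $F(x)=Ax+b$, contains $\delta_nx_{\delta_n}$ for a sequence $\delta_n\to1$ in $(0,1)$. Each row of $A$ is zero or a unit vector, so $\|A\|\le1$ and $y(\delta)=(I-\delta A)^{-1}b$ is defined for $0<\delta<1$. It is a rational function over $\mathbb Q$, and $x_{\delta_n}=\delta_nAx_{\delta_n}+b$ gives $x_{\delta_n}=y(\delta_n)$. The condition $\delta y(\delta)\in C$ consists of finitely many inequalities $q(\delta)\ge0$ with $q$ rational functions without poles in $(0,1)$. Each $q$ is identically zero or has constant sign just below $1$. As the inequalities hold along $\delta_n\to1$, they hold for all $\delta<1$ close to $1$. For these $\delta$, $F(\delta y(\delta))=\delta Ay(\delta)+b=y(\delta)$, so $x_\delta=y(\delta)$.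

**Step 3: the half-line.** We read it off from the expansion at $\delta=1$. Put $r=1-\delta$. Since $\|y\|\le\|F(0)\|/r$, the pole of $y$ at $r=0$ has order at most $1$, so $y=\chi/r+v+O(r)$ with $\chi,v\in\mathbb Q^E$. Put $w=v-\chi$ and $t=1/r$. Then
$$\delta y=(1-r)y=w+t\chi+O(1/t),\qquad F(\delta y)=y=w+(t+1)\chi+O(1/t).$$
By (M1), $F(w+t\chi)-F(\delta y)=O(1/t)$, so $F(w+t\chi)-(w+(t+1)\chi)=O(1/t)$. By (M3) this difference is affine in $t$ for large $t$. It tends to $0$, so it is $0$ for all large $t$. $\square$

*Proof of Proposition 1.* **Step 1: bounded distance.** We compare the orbit with the half-line. Let $k_0\ge\max(t_0,0)$ be an integer. Then $F^k(w+k_0\chi)=w+(k+k_0)\chi$, so by (M1) the vectors $z(k)=x(k)-w-(k+k_0)\chi$ are bounded. The orbit is integral, because atoms have integer constants. So $z(k)\in\frac1D\mathbb Z^E$, where $D$ is a common denominator of $w$ and $\chi$, and $z(k)$ takes values in a finite set $Z$.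

**Step 2: an autonomous recursion on $Z$.** We show that $z(k)$ determines $z(k+1)$ independently of $k$, for large $k$. For $z\in Z$, the map $t\mapsto F(w+z+t\chi)$ is affine for large $t$, and for $t\ge t_0$ it stays within $\|z\|$ of $F(w+t\chi)=w+(t+1)\chi$. The difference is affine and bounded, hence constant: $F(w+z+t\chi)=w+h(z)+(t+1)\chi$ for large $t$. As $Z$ is finite, one bound on $t$ works for all $z\in Z$. Taking $t=k+k_0$ gives $z(k+1)=h(z(k))$ for all large $k$.

**Step 3: periodicity.** A sequence in a finite set with such a recursion is eventually periodic. If $N$ is a period, then $x(k+N)=x(k)+N\chi$ for all large $k$. $\square$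

## 7. The fastest edges evolve on their own

First we compare rates at one vertex.

**Lemma 9.** Fix $p$. (i) Edges with ends on the same line at $v$ have equal rates, so each line $\ell$ at $v$ has a rate $\chi_\ell$. (ii) For distinct lines $\ell_1,\ell_2,\ell_3$ at $v$, $\chi_{\ell_3}\ge\min(\chi_{\ell_1},\chi_{\ell_2})$. So if two distinct lines at $v$ have the maximal rate among lines at $v$, all lines at $v$ do.

*Proof.* (i) Let $e=e(\epsilon)$, $e'=e(\epsilon')$ and $u_{\epsilon'}=cu_\epsilon$. Since $p^{-x_e(k)}u_\epsilon\in(G_{v,k})_{(p)}$, also $p^{-x_e(k)-\nu(c)}u_{\epsilon'}\in(G_{v,k})_{(p)}$. So $x_{e'}(k+1)\ge x_e(k)+\nu(c)$. Divide by $k$ to get $\chi_{e'}\ge\chi_e$; the reverse follows by symmetry. (ii) Let $\epsilon_i$ be an end on $\ell_i$, with edge $e_i$, and $u_{\epsilon_3}=\alpha u_{\epsilon_1}+\beta u_{\epsilon_2}$. Then $\alpha,\beta\ne0$ and $x_{e_3}(k+1)\ge\min(x_{e_1}(k)+\nu(\alpha),x_{e_2}(k)+\nu(\beta))$. Divide by $k$. $\square$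

So at a vertex that sees both edges of top rate and slower ones, all top-rate ends lie on a single line. That is why the slower edges cannot help.

**Proposition 10.** Let $\Gamma$ be non-terminating with no proper connected non-terminating subgraph. Then for each prime $p$ all edges have the same rate $\chi_e^p=\mu_p$.

*Proof.* If $\chi^p=0$ there is nothing to prove, so let $\mu=\max_e\chi_e^p>0$. Let $A$ be the set of edges of rate $\mu$, $\Gamma_A$ the union of these edges and their endpoints, and $F_A$ its max–min map. Write $x_A$ for the restriction of $x$ to $A$.

**Step 1: the claim $x_A(k+1)=F_A(x_A(k))$ for all large $k$.** This says the edges in $A$ do not notice the others. Let $\epsilon$ be an end at $v$ of an edge in $A$ and $\ell$ its line. We compare the value of $f_\epsilon$ at $x(k)$ with the corresponding value for $\Gamma_A$ at $x_A(k)$.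

If all edges at $v$ are in $A$, the families (2) at $v$ for $\Gamma$ and $\Gamma_A$ coincide, and so do the values.

Otherwise some line at $v$ has rate $<\mu$. By Lemma 9, $\ell$ is the only line at $v$ of rate $\mu$, and the ends at $v$ of edges in $A$ are exactly the ends at $v$ on $\ell$. The terms of $f_\epsilon(x(k))$ are of three types.

* A pair containing some $u_{\epsilon'}$ on $\ell$, with $u_\epsilon=cu_{\epsilon'}$. The other member is off $\ell$ and has coefficient $0$. The term is $x_{e(\epsilon')}(k)+\nu(c)$, growing at rate $\mu$.
* A pair containing some $w_{v,i}\in\ell$ and no $u_{\epsilon'}$ on $\ell$. The term is a constant.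
* A pair with both vectors off $\ell$. Both coefficients are nonzero, and the term is a minimum of two quantities each growing at rate $<\mu$ (possibly constant).

As $\mu>0$ and the first type occurs (take $\epsilon'=\epsilon$), for large $k$ the maximum is attained by the first type. All values of the first type occur in the system of $\Gamma_A$, from the pair of $u_{\epsilon'}$ with some $w_{v,i}\notin\ell$. Conversely, the pairs available in $\Gamma_A$ are a subset of those in $\Gamma$, with the same values. So the two values agree for large $k$. Maximizing over the two ends of each edge in $A$ gives the claim.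

**Step 2: $\Gamma_A$ started from $0$ also grows.** The claim concerns the orbit of $x_A(K)$ for some large $K$, while the expansion of $\Gamma_A$ starts at $0$. We have $F_A^m(x_A(K))=x_A(K+m)$ for all $m\ge0$, which is unbounded in $m$. By (M1), $F_A^m(0)$ stays within $\|x_A(K)\|$ of it, so it is unbounded as well. Hence some component of $\Gamma_A$ is non-terminating. By minimality it equals $\Gamma$, so every edge is in $A$. $\square$

## 8. From equal rates to a rigid isomorphism

We first build the vertex maps, in a form that will be used again in Section 9.

**Lemma 11.** Let $v$ be a vertex with at least one edge such that for every $p$ all edges at $v$ have the same rate $\chi_v^p$. Let $N$ be a common period and $\lambda_v=\prod_pp^{N\chi_v^p}\in\mathbb Z_{\ge1}$. For all large $k$ there is an isomorphism $\theta_v:G_{v,k+N}\to G_{v,k}$ that is multiplication by $\lambda_v$ on every line at $v$. In detail: if $v$ has at least two lines, $G_{v,k+N}=\lambda_v^{-1}G_{v,k}$; if $v$ has exactly one line $\ell$, $G_{v,k+N}\cap\ell=\lambda_v^{-1}(G_{v,k}\cap\ell)$.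

*Proof.* Let $S_v$ be the finite set of $p$ with $\chi_v^p>0$. For $e$ at $v$ and large $k$, $x_e^p(k+N)=x_e^p(k)+N\chi_v^p$ for all $p$, so $G_{e,k+N}=\lambda_v^{-1}G_{e,k}$. For $p\notin S_v$ the exponents $x^p_e(k)$ of the edges at $v$, hence $(G_{v,k})_{(p)}$, do not depend on $k$ for large $k$, and $\lambda_v$ is a $p$-unit.

**Step 1: at least two lines.** We show that the edge groups generate everything at the relevant primes. Let $p\in S_v$. For large $k$, (2) contains vectors $p^{-x_e(k)}u_\epsilon$ on two distinct lines with arbitrarily large exponents, so their span contains $w_{v,1},w_{v,2}$. Hence $(G_{v,k})_{(p)}=\sum_\epsilon\varphi_\epsilon(G_{e(\epsilon),k})_{(p)}$, likewise for $k+N$, and so $(G_{v,k+N})_{(p)}=\lambda_v^{-1}(G_{v,k})_{(p)}$. For $p\notin S_v$ the same equality holds because both sides equal $(G_{v,k})_{(p)}$. So $G_{v,k+N}=\lambda_v^{-1}G_{v,k}$, and we let $\theta_v$ be multiplication by $\lambda_v$.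

**Step 2: exactly one line.** Here multiplication by $\lambda_v$ may fail, as in the group $L$, since nothing grows off $\ell$. We scale only $\ell$. Fix $0\ne u\in\ell$. For $p\in S_v$ apply Lemma 6 to $u$ and (2): a pair containing $u_\epsilon$ contributes $x_{e(\epsilon)}(k)+\text{const}_\epsilon$, and $\{w_{v,1},w_{v,2}\}$ contributes a constant. So for large $k$ the exponent of $(G_{v,k}\cap\ell)_{(p)}$ relative to $u$ is $\max_\epsilon(x_{e(\epsilon)}(k)+\text{const}_\epsilon)$, which increases by $N\chi_v^p$ from $k$ to $k+N$. For $p\notin S_v$ it is constant. Hence $G_{v,k+N}\cap\ell=\lambda_v^{-1}(G_{v,k}\cap\ell)$. The intersection of a lattice with a line is a direct summand, so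
$$G_{v,k+N}=(G_{v,k+N}\cap\ell)\oplus\mathbb Zw',\qquad G_{v,k}=(G_{v,k}\cap\ell)\oplus\mathbb Zw .$$
Let $\theta_v$ be multiplication by $\lambda_v$ on the first summand and $w'\mapsto w$. $\square$

*Proof of Theorem 2.* (a)⇒(b) is Proposition 5, (b)⇒(a) is Fact Q, and (c)⇒(a) was noted in Section 2. It remains to prove (b)⇒(c) with the refinement.

**Step 1: a minimal subgraph.** We reduce to the situation of Proposition 10. Suppose the sequence of $G$ does not terminate. Since $\Gamma$ is finite, a minimal non-terminating connected subgraph exists. Take any such subgraph, and rename it $\Gamma$ and its group $G$. It has an edge, since without edges $G$ is vacuously primitive; being connected, it has an edge at every vertex.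

**Step 2: one multiplier for all edges.** We combine the primes. By Proposition 10 there are rates $\mu_p\ge0$ common to all edges. By Theorem 7 and Step 4 of Section 5, $S=\{p:\mu_p>0\}$ is finite and nonempty. With a common period $N$, put
$$\lambda=\prod_{p\in S}p^{N\mu_p}\in\mathbb Z_{\ge2}.$$
For large $k$ and all $e$, $G_{e,k+N}=\lambda^{-1}G_{e,k}$, so $\theta_e=\lambda:G_{e,k+N}\to G_{e,k}$ is an isomorphism.

**Step 3: assembling.** Every vertex satisfies the hypothesis of Lemma 11 with $\lambda_v=\lambda$. So for large $k$ there are isomorphisms $\theta_v:G_{v,k+N}\to G_{v,k}$ that are multiplication by $\lambda$ on every line at $v$. Since $\varphi_\epsilon$ maps into such a line, $\theta_v\varphi_\epsilon=\varphi_\epsilon\theta_e$. This is a rigid isomorphism $G_{k+N}\to G_k$, the identity on the graph and $\lambda$ on edge groups. As the sequence does not terminate, it is recurrent. $\square$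

In particular (a)⇒(b)⇒(c): the answer to the question is yes.

## 9. Which expansion sequences are themselves recurrent

The groups $P$ and $R$ failed to be recurrent because of a vertex with three lines and unequal rates. This is the only obstruction.

**Theorem 12 (classification of recurrence).** A non-terminating expansion sequence is recurrent iff for every vertex $v$ with at least three lines and every prime $p$, all edges at $v$ have the same rate $\chi_e^p$. In particular, if every vertex has at most two lines, then $G$ is non-residually finite iff its own expansion sequence is recurrent.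

*Proof.* **Step 1: only if.** We generalize the argument for $P$. Let $\Phi:G_j\to G_i$ be a rigid isomorphism, $d=j-i>0$, so $\Phi^m:G_{i+md}\to G_i$ as in Section 2. Choose $m\ge1$ so that the $m$-th power of the graph automorphism fixes every oriented edge, and put $\Psi=\Phi^m$, $D=md$. Then $\Psi$ acts on $E_e$ as multiplication by some $\lambda_e\in\mathbb Q^*$, and $G_{e,i+nD}=\lambda_e^{-n}G_{e,i}$ for $n\ge0$. So $x_e^p(i+nD)=x_e^p(i)+n\nu_p(\lambda_e)$ and $\chi_e^p=\nu_p(\lambda_e)/D$. At a vertex with at least three lines, $\Psi_v$ preserves three distinct lines, so it is a scalar. Since $\Psi_v\varphi_\epsilon=\varphi_\epsilon\lambda_{e(\epsilon)}$, all $\lambda_e$ at $v$ are equal, hence so are all $\chi_e^p$ at $v$.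

**Step 2: if, and what has to be built.** Let $N$ be a common period and $\lambda_e=\prod_pp^{N\chi_e^p}\in\mathbb Z_{\ge1}$. For large $k$, $G_{e,k+N}=\lambda_e^{-1}G_{e,k}$. By Lemma 9(i), each line $\ell$ at $v$ has a well-defined $\lambda_\ell$. We need, for some $N$ and some large $k$, isomorphisms $\Psi_v:G_{v,k+N}\to G_{v,k}$ acting as $\lambda_\ell$ on each line $\ell$ at $v$. Then the $\Psi_v$ and the multiplications $\lambda_e$ commute with the attaching maps and form a rigid isomorphism $G_{k+N}\to G_k$, so the non-terminating sequence is recurrent. Every vertex has an edge, since the sequence does not terminate. If $v$ has one line, or at least three lines (where the rates agree by hypothesis), Lemma 11 applies. There remain vertices with exactly two lines.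

**Step 3: vertices with exactly two lines.** Let $\ell_1,\ell_2$ be spanned by $u_1,u_2$, write $\lambda_i=\lambda_{\ell_i}$, and let $\Psi_v=\operatorname{diag}(\lambda_1,\lambda_2)$ in this basis. We check $\Psi_v(G_{v,k+N})_{(p)}=(G_{v,k})_{(p)}$ for each $p$. Write the group generated by the $\varphi_\epsilon(G_{e(\epsilon),k})_{(p)}$ with $\epsilon$ on $\ell_i$ as $p^{-y_i(k)}\mathbb Z_{(p)}u_i$. Then $y_i(k)$ is a maximum of terms $x_e(k)+\text{const}$ with equal rates, so $y_i(k+N)=y_i(k)+N\chi^p_{\ell_i}$ for large $k$. Also $\nu_p(\lambda_i)=N\chi^p_{\ell_i}$.

*Both rates positive.* For large $k$ the vectors $w_{v,1},w_{v,2}$ are absorbed, so $(G_{v,k})_{(p)}=\operatorname{span}(p^{-y_1(k)}u_1,p^{-y_2(k)}u_2)$. Multiplying $p^{-y_i(k+N)}u_i$ by $\lambda_i$ gives a $p$-unit times $p^{-y_i(k)}u_i$.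

*One rate positive,* say $\chi_{\ell_1}>0=\chi_{\ell_2}$. For large $k$, $(G_{v,k})_{(p)}=J_k+C$, where $J_k=p^{-y_1(k)}\mathbb Z_{(p)}u_1$ and $C$ is the $\mathbb Z_{(p)}$-lattice spanned by $w_{v,1},w_{v,2}$ and the constant group on $\ell_2$; it is independent of $k$. Then $\Psi_v(G_{v,k+N})_{(p)}=J_k+\Psi_vC$. For $c=\alpha u_1+\beta u_2\in C$,
$$\Psi_vc=\lambda_2c+(\lambda_1-\lambda_2)\alpha u_1, \tag{5}$$
and for large $k$ the last term lies in $J_k$ for all $c\in C$, since $\alpha$ has bounded denominator on $C$. So $J_k+\Psi_vC=J_k+\lambda_2C=J_k+C$, because $\lambda_2$ is a $p$-unit.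

*Both rates zero.* Then $(G_{v,k})_{(p)}=C_p$ is constant for large $k$, and $\lambda_1,\lambda_2$ are $p$-units. If $C_p=(C_p\cap\ell_1)\oplus(C_p\cap\ell_2)$, then $\Psi_vC_p=C_p$. This holds for almost all $p$: for almost all $p$ we have $C_p=(G_v)_{(p)}$ and $p\nmid[G_v:(G_v\cap\ell_1)\oplus(G_v\cap\ell_2)]$. For each remaining $p$ pick $h$ with $p^h\alpha u_1\in C_p$ for all $\alpha u_1+\beta u_2\in C_p$. Neither $C_p$ nor $h$ depends on $N$. Replacing $N$ by a multiple raises the $\lambda_i$ to a power. So we may assume from the start that $\lambda_1\equiv\lambda_2\equiv1\pmod{p^h}$ for these finitely many $p$ and all such $v$. Then (5) gives $\Psi_vC_p\subset C_p$, and equality holds since $\det\Psi_v=\lambda_1\lambda_2$ is a $p$-unit.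

Only finitely many $p$ impose a condition on $k$, so one $k$ serves all $p$ and $v$. Hence $\Psi_v(G_{v,k+N})=G_{v,k}$, as required.

**Step 4: the last sentence.** If every vertex has at most two lines, the condition is vacuous, so a non-terminating sequence is recurrent. By (a)⇔(b) of Theorem 2, $G$ is non-residually finite iff its sequence does not terminate. $\square$

For $P$ the rates at $p=2$ on the three lines are $1,0,0$, and for $R$ they are $2,1,1$, in agreement with Section 3.

## 10. Deciding residual finiteness

**Corollary 13.** Residual finiteness of tubular groups, given by their graphs of groups, is algorithmically decidable.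

*Proof.* **Step 1: the procedure.** We run two searches in parallel. For $n=1,2,\dots$ compute $G_0,\dots,G_n$, and the corresponding sequence for each connected subgraph $\Gamma'$ with at least one edge, with group $G'$.

* Stop with answer "residually finite" if $G_n$ is primitive.
* Stop with answer "not residually finite" if for some $\Gamma'$ there are $i<j\le n$ and an integer $\lambda\ge2$ such that $G'_{e,j}=\lambda^{-1}G'_{e,i}$ for all $e$, $G'_{v,j}=\lambda^{-1}G'_{v,i}$ at vertices with at least two lines, and $G'_{v,j}\cap\ell=\lambda^{-1}(G'_{v,i}\cap\ell)$ at vertices with exactly one line $\ell$.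

These conditions are finitely checkable, because $\lambda$ is determined by any one edge.

**Step 2: the answers are correct.** The first is correct by Proposition 5. In the second case, define vertex maps as in Lemma 11: multiplication by $\lambda$ where there are at least two lines, and $\lambda$ on $\ell$ plus a matching of complements where there is one. With $\lambda$ on edges this is a rigid isomorphism $\Phi:G'_j\to G'_i$, the identity on the graph. Iterating, $\Phi^m:G'_{i+m(j-i)}\to G'_i$ is $\lambda^m$ on edges, so $G'_{e,i+m(j-i)}=\lambda^{-m}G'_{e,i}$ for all $m$. Hence the sequence of $G'$ does not terminate. By Fact Q, $G'$ is not residually finite, and so neither is $G$.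

**Step 3: the procedure halts.** If $G$ is residually finite, its sequence terminates by Fact Q, and the first stop occurs. If not, its sequence does not terminate, by Proposition 5. Then a minimal non-terminating connected subgraph $\Gamma'$ exists, and by Section 8 (Lemma 11 and Step 2 of the proof of Theorem 2) the conditions of the second stop hold for it with $i=k$, $j=k+N$ for all large $k$. $\square$
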